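# Smoothing convex functions on Hilbert space: the $L^1$ norm on $L_2$ has no $C^2$ convex approximation

## 1. Smoothing convex functions on $\mathbb R^n$ and the Hilbert norm

Let $X$ be a real separable infinite-dimensional Hilbert space, and let $f:X\to\mathbb R$ be convex and bounded on bounded sets. Given $\varepsilon>0$, is there a convex function $g$ of class $C^2$ with $|f(x)-g(x)|\le\varepsilon$ for *every* $x\in X$? The approximation is to be uniform on the whole space, not only on bounded sets. The question comes from D. Azagra, "Global approximation of convex functions", arXiv:1112.1042 (2011).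

The answer one would first guess is **yes**. Corners can be rounded, and rounding should not disturb convexity. There is support for this at the $C^1$ level: if $Y$ is a Banach space whose dual is locally uniformly convex, then for every convex $f:Y\to\mathbb R$ bounded on bounded sets and every $\varepsilon>0$ there is a $C^1$ convex $g$ with $f-\varepsilon\le g\le f$ on $Y$; in particular this holds on $X$. (We take this as known; nothing below uses it.) Let us test the guess.

**Lipschitz functions on $\mathbb R^n$.** Let $f$ be convex and $L$-Lipschitz on $\mathbb R^n$, let $\eta\ge0$ be an even $C^\infty$ function supported in $\{|y|\le\delta\}$ with $\int\eta=1$, and put $f_\delta(x)=\int f(x-y)\eta(y)\,dy$. This is $C^\infty$. It is convex, as an average of translates of $f$. Since $\eta$ is even, $f_\delta(x)=\int\frac{f(x-y)+f(x+y)}2\,\eta(y)\,dy\ge f(x)$, and $f_\delta\le f+L\delta$. So the answer is yes here.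

**Functions of finitely many coordinates.** If $f=\phi\circ P$, where $P$ is a bounded linear map from $X$ to $\mathbb R^n$ and $\phi$ is convex and Lipschitz, smooth $\phi$ and compose with $P$. The answer is yes again.

**The Hilbert norm.** Let $f(x)=\|x\|$ on $X$ and $N_\delta(x)=\sqrt{\|x\|^2+\delta^2}$. This is convex, because it is the norm of $(x,\delta)$ in $X\times\mathbb R$ and $x\mapsto(x,\delta)$ is affine. It is $C^\infty$, because $\|x\|^2+\delta^2\ge\delta^2>0$ is $C^\infty$. Finally $\|x\|\le N_\delta(x)\le\|x\|+\delta$. So the answer is yes, although $f$ depends on infinitely many coordinates.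

The second and third tests use a structure of $f$, and the integral in the first is against Lebesgue measure on $\mathbb R^n$, so it has no direct meaning on $X$. We now test a function that depends on infinitely many coordinates and is smaller than the Hilbert norm.

## 2. The $L^1$ norm on $L_2$ and the function $\int\sqrt{x^2+\delta^2}$

All separable infinite-dimensional Hilbert spaces are isometric, so we take $X=L_2=L_2([0,1])$, write $|S|$ for the Lebesgue measure of $S$, and set
$$f(x)=\|x\|_1=\int_0^1|x(t)|\,dt .$$
Since $\|x\|_1\le\|x\|_2$, $f$ is a $1$-Lipschitz norm on $X$; in particular it is convex and bounded on bounded sets. The first approach is to do to $|x(t)|$, for each $t$, what we did to the Hilbert norm: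
$$g_\delta(x)=\int_0^1\sqrt{x(t)^2+\delta^2}\,dt .$$

Two notions of derivative must be kept apart. A map $F$ between normed spaces is *Fréchet differentiable* at $x$, with derivative the bounded linear map $A$, if $F(x+u)-F(x)-Au=o(\|u\|)$; it is *Gâteaux differentiable* at $x$ if only $\tau^{-1}(F(x+\tau u)-F(x))\to Au$ as $\tau\to0$ for each fixed $u$. Operators $A_n$ converge to $A$ in the *strong operator topology* if $A_nu\to Au$ for each fixed $u$.

**Theorem 2.** For each $\delta>0$, $g_\delta$ is convex and $f\le g_\delta\le f+\delta$. Its gradient is globally $\frac1\delta$-Lipschitz (so $g_\delta\in C^{1,1}$). Moreover $\nabla g_\delta$ is Gâteaux differentiable everywhere, with derivative $D^2g_\delta(x)$ depending continuously on $x$ in the strong operator topology.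

**Proof.** Let $\varphi(t)=\sqrt{t^2+\delta^2}$. It is convex, $|t|\le\varphi(t)\le|t|+\delta$, and $\varphi''(t)=\delta^2(t^2+\delta^2)^{-3/2}\in(0,1/\delta]$. Integrating over $[0,1]$, which has measure $1$, gives that $g_\delta$ is finite, convex, and $f\le g_\delta\le f+\delta$.

From $|\varphi(t+h)-\varphi(t)-\varphi'(t)h|\le h^2/(2\delta)$ we get
$$\Big|g_\delta(x+u)-g_\delta(x)-\int\varphi'(x)u\Big|\le\frac{\|u\|_2^2}{2\delta},$$
and $|\varphi'|\le1$, so $\varphi'(x)\in L_2$. Thus $g_\delta$ is Fréchet differentiable with gradient $\nabla g_\delta(x)=\varphi'(x)$. Since $|\varphi'(s)-\varphi'(t)|\le|s-t|/\delta$, this gradient is $\frac1\delta$-Lipschitz in $L_2$.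

For $x,u\in L_2$, as $\tau\to0$, the functions $\tau^{-1}(\varphi'(x+\tau u)-\varphi'(x))$ converge pointwise to $\varphi''(x)u$ and are bounded by $|u|/\delta\in L_2$. By dominated convergence they converge in $L_2$. So $\nabla g_\delta$ is Gâteaux differentiable, and $D^2g_\delta(x)$ is multiplication by the bounded function $\varphi''(x)$.

Let $x_n\to x$ in $L_2$ and fix $u$. Every subsequence has a further subsequence along which $x_n\to x$ a.e., and along it $\varphi''(x_n)u\to\varphi''(x)u$ in $L_2$ by dominated convergence, with majorant $|u|/\delta$. Hence $\varphi''(x_n)u\to\varphi''(x)u$ along the whole sequence. $\blacksquare$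

This falls just short of $C^2$. For example, $x_n=1_{[0,1/n]}\to0$ in $L_2$, but $D^2g_\delta(x_n)-D^2g_\delta(0)$ is multiplication by $(\varphi''(1)-\varphi''(0))1_{[0,1/n]}$, whose operator norm is $|\varphi''(1)-\varphi''(0)|>0$ for every $n$.

In fact $g_\delta$ has no second-order expansion at $0$. Suppose $g_\delta(u)=\delta+p(u)+Q(u)+o(\|u\|_2^2)$ with $p$ linear and $Q(tu)=t^2Q(u)$. Since $g_\delta$ is even, $p=0$. For fixed $u$, dominated convergence (using $\varphi(t)-\delta\le t^2/(2\delta)$) gives
$$Q(u)=\lim_{t\to0}\frac{g_\delta(tu)-\delta}{t^2}=\frac{\|u\|_2^2}{2\delta}.$$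
Now test with tall thin bumps: for $|S|=s$ and $u=\frac r{\sqrt s}1_S$ we have $\|u\|_2=r$, and
$$g_\delta(u)-\delta=s\Big(\sqrt{r^2/s+\delta^2}-\delta\Big)\le r\sqrt s .$$
With $s=r^2/(16\delta^2)$ (and $r\le4\delta$, so that $s\le1$) this is at most $r^2/(4\delta)$, while $Q(u)=r^2/(2\delta)$. The remainder has absolute value at least $r^2/(4\delta)$, which is not $o(r^2)$.

Is this a defect of the formula, or of $f$? The same bumps will show that it is $f$: the guess is wrong.

## 3. Second-order expansions, and the lower bound for the $L^1$ norm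

**Definition.** A function $g:X\to\mathbb R$ is *second-order expandable at $x$* if there are a bounded linear functional $p$ and a function $Q:X\to\mathbb R$ with $Q(tu)=t^2Q(u)$ for $t\in\mathbb R$ such that
$$g(x+u)=g(x)+p(u)+Q(u)+o(\|u\|_2^2)\qquad(\|u\|_2\to0).\tag{1}$$

Nothing else is asked of $Q$; it need not be a quadratic form. On $\mathbb R^2$ the same definition applies to the convex function $Q(u)=\sqrt{u_1^4+u_2^4}$ (the square of the $\ell_4$ norm), which is expandable at $0$ with $p=0$. It is not a quadratic form: $au_1^2+bu_1u_2+cu_2^2$ would need $a=c=1$ from the axes, and then $2+b=\sqrt2=2-b$ from $(1,1)$ and $(1,-1)$.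

By the Taylor–Young formula, (1) holds wherever $g$ is twice Fréchet differentiable, in particular everywhere if $g$ is $C^2$. To see this, let $h(t)=g(x+tu)-t\,g'(x)u-\frac{t^2}2g''(x)(u,u)$ on $[0,1]$. Then $h'(t)=\big(g'(x+tu)-g'(x)-t\,g''(x)u\big)(u)$ is $o(\|u\|_2^2)$ uniformly in $t\in[0,1]$, and the mean value theorem bounds $h(1)-h(0)$.

**Theorem 1.** Let $0<\rho\le\infty$. Let $g:X\to\mathbb R$ be convex with $g\le f+C$ on $X$ for some constant $C$, and second-order expandable at each point of $\{\|x\|_2<\rho\}$. Then
$$\sup_{\|x\|_2<\rho}|f(x)-g(x)|\ \ge\ \rho/2 .$$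
In particular, if $g$ is convex and $C^2$ (or only twice Fréchet differentiable everywhere), then $\sup_X|f-g|=\infty$. For $\rho<\infty$ the constant is best possible.

The last two sentences follow quickly from the bound. If $g$ is convex and twice Fréchet differentiable everywhere and $|f-g|\le\varepsilon<\infty$ on $X$, then the hypotheses hold with $C=\varepsilon$ and $\rho=\infty$, and the bound says $\varepsilon=\infty$, a contradiction. For $\rho<\infty$, the constant function $g=\rho/2$ satisfies the hypotheses with $C=\rho/2$, and $0\le f(x)\le\|x\|_2<\rho$ on the ball gives $|f-g|\le\rho/2$ there, hence equality.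

So the answer to the question is **no**, and for every $\varepsilon>0$ simultaneously: on every separable infinite-dimensional Hilbert space there is a $1$-Lipschitz convex function, indeed a continuous norm, which is not within any finite uniform distance of a $C^2$ convex function, nor even of a convex function that is twice Fréchet differentiable at every point. Together with Theorem 2 this locates the threshold for this $f$: $C^{1,1}$, with a strongly continuous Gâteaux second derivative, is possible; $C^2$ is not.

## 4. Flatness along indicator functions, and the ascent to $|x|=M$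

Two features of $g$ conflict. Being below $f+C$ globally forces $g$ to be $1$-Lipschitz for the $L^1$ norm. Being expandable means that near $x$ it is governed by a $2$-homogeneous function, with an error measured in the $L^2$ norm. A bump $\frac r{\sqrt s}1_S$ with $|S|=s\to0$ has $L^2$ norm $r$ and $L^1$ norm $r\sqrt s\to0$, so $Q$ can hardly grow along it. Hence $g$ is nearly flat in such directions, while $f$ is not.

**Step 1: $g$ is $1$-Lipschitz for $\|\cdot\|_1$.** This turns the global bound $g\le f+C$ into a bound at every scale. For $x,y\in X$, convexity makes the quotient $t\mapsto\frac{g(x+t(y-x))-g(x)}t$ nondecreasing on $(0,\infty)$. Comparing its value at $t=1$ with its limit at infinity,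
$$g(y)-g(x)\le\lim_{t\to\infty}\frac{\|x+t(y-x)\|_1+C-g(x)}t=\|y-x\|_1 .$$
Exchanging $x$ and $y$ gives
$$|g(x)-g(y)|\le\|x-y\|_1\le\|x-y\|_2 .\tag{2}$$
So $g$ is continuous on $L_2$. If $p$ comes from the expansion at $x$, then $p(u)=\lim_{t\to0}\frac{g(x+tu)-g(x)}t$, hence
$$|p(u)|\le\|u\|_1 .\tag{3}$$

**Step 2: small indicator functions are cheap.** This is the only place where expandability is used. *Fix $0<M<\rho$, $\kappa>0$ and $x$ with $\|x\|_2<\rho$. There is $s_0>0$ such that for every measurable $S$ with $0<|S|\le s_0$ there is $\sigma\in\{1,-1\}$ with*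
$$g(x+\sigma M1_S)\le g(x)+\kappa|S| .\tag{4}$$

Let
$$\omega(r)=\sup_{0<\|u\|_2\le r}\frac{|g(x+u)-g(x)-p(u)-Q(u)|}{\|u\|_2^2},$$
so that $\omega$ is nondecreasing and $\omega(r)\to0$ as $r\to0^+$. Let $s=|S|$.

First we bound $Q(1_S)$ using a *tall* bump. Put $u=\frac r{\sqrt s}1_S$, so $\|u\|_2=r$ and $\|u\|_1=r\sqrt s$. By (2) and (3), $g(x+u)-g(x)-p(u)\le2\|u\|_1=2r\sqrt s$. Hence
$$\frac{r^2}sQ(1_S)=Q(u)\le2r\sqrt s+\omega(r)r^2,\qquad\text{i.e.}\qquad Q(1_S)\le s\Big(\frac{2\sqrt s}r+\omega(r)\Big).$$

Then we use this for the bump of height $M$. Choose $\sigma$ with $p(\sigma1_S)\le0$; this removes the first-order term. Put $v=\sigma M1_S$, so $\|v\|_2=M\sqrt s$ and $Q(v)=M^2Q(1_S)$. If $M\sqrt s\le r$, then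
$$g(x+v)-g(x)\le p(v)+Q(v)+\omega(r)\|v\|_2^2\le M^2Q(1_S)+\omega(r)M^2s\le M^2s\Big(\frac{2\sqrt s}r+2\omega(r)\Big).$$
First fix $r$ with $2M^2\omega(r)\le\kappa/2$. Then choose $s_0$ with $M\sqrt{s_0}\le r$ and $2M^2\sqrt{s_0}/r\le\kappa/2$. For $s\le s_0$ the right side is at most $\kappa s$, which is (4).

**What one step gives, and where the simple iteration stops.** Apply (4) at $x=0$: since $f(\sigma M1_S)=M|S|$, the difference $f-g$ increases by at least $(M-\kappa)|S|$ from $0$ to $\sigma M1_S$. But $|S|\le s_0$, and $s_0$ may be tiny, so one step contradicts nothing. We must repeat the step on disjoint sets until $[0,1]$ is filled.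

Suppose $\omega$ could be chosen the same for all $x$ with $\|x\|_2\le M$. Then $s_0$ would not depend on $x$. Cut $[0,1]$ into $N\ge1/s_0$ intervals of equal length and add successively $\sigma_iM1_{S_i}$ with the signs from Step 2. All intermediate points have norm at most $M$, and after $N$ steps $|x|=M$ a.e. and $g(x)\le g(0)+\kappa$. But our hypothesis is pointwise: $s_0=s_0(x)$ has no positive lower bound that we know of on the ball, which is not compact, and the allowed steps may shrink (for instance like $\frac14,\frac18,\frac1{16},\dots$) so that their total stays below $1$. The remedy is to pass to the limit when the process stalls, and to restart from there. Continuity of $g$ keeps the estimate in the limit, and a greedy choice of the steps makes one limit enough.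

**Step 3: exhaustion.** This step fills $[0,1]$. *For $0<M<\rho$ and $\kappa>0$ there is $x$ with $|x|=M$ a.e. and $g(x)\le g(0)+\kappa$.*

Let $\mathcal E$ be the set of $x\in X$ with values in $\{0,M,-M\}$ a.e., and let $m(x)=|\{x\ne0\}|$, so $\|x\|_2^2=M^2m(x)$ on $\mathcal E$. For $x,y\in\mathcal E$ write $x\preceq y$ if
$$y=x\ \text{ a.e. on }\{x\ne0\}\qquad\text{and}\qquad g(y)-g(x)\le\kappa\,(m(y)-m(x)).$$
This is reflexive. It is transitive: if $x\preceq y\preceq z$, then $\{x\neq0\}\subset\{y\ne0\}$ up to a null set, so $z=y=x$ a.e. on $\{x\ne0\}$, and the inequalities add up.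

*The greedy sequence.* Put $x_0=0$. Given $x_n$, let $\mu_n=\sup\{m(y):y\in\mathcal E,\ x_n\preceq y\}\le1$ and choose $x_{n+1}\succeq x_n$ with
$$m(x_{n+1})\ge\tfrac12\big(m(x_n)+\mu_n\big).\tag{5}$$
This is possible: if $\mu_n>m(x_n)$, the right side is less than $\mu_n$; if $\mu_n=m(x_n)$, take $x_{n+1}=x_n$.

*The limit.* For $k\ge n$, $x_k$ extends $x_n$, so $\|x_k-x_n\|_2^2=M^2(m(x_k)-m(x_n))$. The numbers $m(x_n)$ are nondecreasing and at most $1$, so $(x_n)$ is Cauchy and converges in $L_2$ to some $x_\infty$. A subsequence converges a.e., so $x_\infty\in\mathcal E$ and $x_\infty=x_n$ a.e. on $\{x_n\ne0\}$ for each $n$. Also $m(x_n)=\|x_n\|_2^2/M^2\to m(x_\infty)$. By continuity of $g$,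
$$g(x_\infty)-g(x_n)=\lim_k\big(g(x_k)-g(x_n)\big)\le\lim_k\kappa\,\big(m(x_k)-m(x_n)\big)=\kappa\,\big(m(x_\infty)-m(x_n)\big).$$
So $x_n\preceq x_\infty$ for all $n$.

*The limit is full.* Suppose $m(x_\infty)<1$. Since $\|x_\infty\|_2\le M<\rho$, Step 2 applies at $x_\infty$. Choose $S\subset\{x_\infty=0\}$ with $0<|S|\le s_0$ and the corresponding $\sigma$, and let $y=x_\infty+\sigma M1_S\in\mathcal E$. Then $m(y)=m(x_\infty)+|S|$, and (4) says exactly that $x_\infty\preceq y$. So $x_n\preceq x_\infty\preceq y$ for every $n$, hence $\mu_n\ge m(x_\infty)+|S|\ge m(x_n)+|S|$, and (5) gives $m(x_{n+1})-m(x_n)\ge\frac12(\mu_n-m(x_n))\ge|S|/2$ for all $n$. This is impossible because $m\le1$. Hence $m(x_\infty)=1$, that is, $|x_\infty|=M$ a.e. Finally $x_0=0\preceq x_\infty$ says $g(x_\infty)\le g(0)+\kappa$.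

**Step 4: conclusion.** We compare $f$ and $g$ at the two ends. For $x$ as in Step 3, $\|x\|_2=f(x)=M<\rho$, and $f(0)=0$, so
$$\big(f(x)-g(x)\big)+\big(g(0)-f(0)\big)\ge M-\kappa .$$
One of the two terms is at least $(M-\kappa)/2$, so $\sup_{\|y\|_2<\rho}|f-g|\ge(M-\kappa)/2$. Let $\kappa\to0$ and $M\to\rho$. This proves Theorem 1. $\blacksquare$

**Other spaces.** Let $Y$ be a Banach space with bounded linear maps $P:Y\to L_2$ and $J:L_2\to Y$ such that $PJ=\mathrm{id}$. An example is any infinite-dimensional Hilbert space, separable or not: take $J$ an isometry onto a closed separable infinite-dimensional subspace, and $P$ the orthogonal projection onto it followed by $J^{-1}$. Then $f\circ P$ is convex and bounded on bounded sets, but is at infinite uniform distance from every twice Fréchet differentiable convex $g$ on $Y$. Indeed $|g-f\circ P|\le\varepsilon$ on $Y$ gives $|g\circ J-f|\le\varepsilon$ on $L_2$, with $g\circ J$ convex and twice Fréchet differentiable, contradicting Theorem 1.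

## 5. The domain of the conjugate as a criterion

Why did $\|\cdot\|_2$ behave well and $\|\cdot\|_1$ not? The positive results below are stated in terms of the conjugate. From here on $X$ is any separable Hilbert space, possibly finite-dimensional, $f$ is any convex function on $X$ that is bounded on bounded sets, and $B_R=\{\|x\|<R\}$.

**Recollections.** The *conjugate* is $f^*(q)=\sup_x(\langle q,x\rangle-f(x))\in(-\infty,\infty]$, and $\operatorname{dom}f^*=\{f^*<\infty\}$. A convex function bounded on bounded sets is Lipschitz on bounded sets. Being continuous, it satisfies $f=f^{**}$, and its *subdifferential* $\partial f(x)=\{q:f(y)\ge f(x)+\langle q,y-x\rangle\ \forall y\}$ is nonempty at each $x$. If $q\in\partial f(x)$, then $\langle q,y\rangle-f(y)\le\langle q,x\rangle-f(x)$ for all $y$, so $f^*(q)=\langle q,x\rangle-f(x)$; in particular $q\in\operatorname{dom}f^*$. Finally, a lower semicontinuous convex function on a Banach space is continuous on the interior of its domain.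

**Examples.** For $f=\|\cdot\|_2$, $f^*$ is $0$ on the closed unit ball and $\infty$ outside. For $f(x)=\sum_k2^{-k}|x_k|$ on $\ell_2$, $f^*$ is $0$ on the compact set $\{q:|q_k|\le2^{-k}\ \forall k\}$ and $\infty$ outside (if $|q_k|>2^{-k}$, use large multiples of $e_k$). For $f=\|\cdot\|_1$ on $L_2$, $f^*$ is $0$ on the unit ball of $L_\infty$ and $\infty$ outside (if $|q|>1+\eta$ on a set $S$ of positive measure, with $\eta>0$, use large multiples of $\operatorname{sign}(q)1_S$). This last set is not compact: it contains the Rademacher functions, which are orthonormal. It has dense linear span. It has empty interior in $L_2$, since every $L_2$ ball contains unbounded functions.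

**Theorem 3.** Let $X$ be a separable Hilbert space, let $f:X\to\mathbb R$ be convex and bounded on bounded sets, and let $f^*$ be its conjugate. Suppose that either

* (a) $\operatorname{dom}f^*$ has nonempty interior relative to its closed affine hull (for instance $f(x)\ge\langle p,x\rangle+a\|x\|-b$ for some $p\in X$, $a>0$, $b\in\mathbb R$), or
* (b) $\operatorname{dom}f^*$ is relatively norm-compact.

Then for every $\varepsilon>0$ there is a $C^\infty$ convex $g:X\to\mathbb R$ with $f-\varepsilon\le g\le f$ on $X$. Consequently *every* convex $f$ bounded on bounded sets can be approximated by $C^\infty$ convex functions uniformly on any prescribed ball.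

The norm $\|\cdot\|_2$ falls under (a), the function $\sum2^{-k}|x_k|$ under (b), and $\|\cdot\|_1$ under neither. On $\mathbb R^n$ every nonempty convex set has nonempty interior relative to its affine hull, so (a) covers all convex functions there, Lipschitz or not.

The last sentence of the theorem shows that the obstruction in Theorem 1 is genuinely global. It is consistent with the bound $\rho/2$ on balls because Theorem 1 also requires $g\le f+C$ on all of $X$, and the approximants on a ball will not satisfy this.

## 6. Smooth maxima, and gluing over balls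

**Smooth maxima.** We need a smooth convex substitute for $\max$ that is exact when the two arguments are well separated. For $\delta>0$, mollify $|\cdot|$ with an even $C^\infty$ probability kernel supported in $[-\delta,\delta]$. The result $\mu_\delta$ is even, convex and $C^\infty$, with $|u|\le\mu_\delta(u)\le|u|+\delta$ (as in Section 1), $\mu_\delta(u)=|u|$ for $|u|\ge\delta$ (there $|\cdot|$ is linear on the interval that is averaged, and the kernel has mean zero), and $|\mu_\delta'|\le1$. Put
$$M_\delta(s,t)=\frac{s+t}2+\frac12\mu_\delta(s-t).$$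
It is $C^\infty$ and convex. Its partial derivatives are $\frac12\pm\frac12\mu_\delta'(s-t)\ge0$, so it is nondecreasing in each variable. Since $\max(s,t)=\frac{s+t}2+\frac12|s-t|$, we have $\max\le M_\delta\le\max+\delta$, and $M_\delta(s,t)=\max(s,t)$ if $|s-t|\ge\delta$. Hence $M_\delta(u,v)$ is $C^\infty$ and convex if $u,v$ are $C^\infty$ convex functions.

**Lemma A (gluing).** *If for all $n\in\mathbb N$, $\delta>0$ there is a $C^\infty$ convex $h:X\to\mathbb R$ with $h\le f$ on $X$ and $h\ge f-\delta$ on $B_n$, then for each $\varepsilon>0$ there is a $C^\infty$ convex $g$ with $f-\varepsilon\le g\le f$.*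

**Proof.** We lower the $n$-th function by an amount $\alpha_n$ that increases with $n$. Then on $B_n$ all later functions lie below the $n$-th with room to spare, and smooth maxima with them change nothing there. Let
$$\alpha_n=\frac\varepsilon4+\frac\varepsilon2(1-2^{-n}),\qquad\delta_n=\frac{\varepsilon2^{-n}}{16},$$
so $\frac\varepsilon2\le\alpha_n<\frac{3\varepsilon}4$ and $\alpha_{n+1}-\alpha_n=\varepsilon2^{-n}/4$. Choose $C^\infty$ convex $h_n\le f$ with $h_n\ge f-\delta_n$ on $B_n$, and put $u_n=h_n-\alpha_n$. Let $G_1=u_1$ and $G_m=M_{\delta_m}(G_{m-1},u_m)$, so $G_m\ge u_1,\dots,u_m$. For $m>n$, on $B_n$,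
$$u_m\le f-\alpha_m\le f-\alpha_{n+1}=f-\alpha_n-\frac{\varepsilon2^{-n}}4\le u_n+\delta_n-\frac{\varepsilon2^{-n}}4=u_n-\frac{3\varepsilon2^{-n}}{16}\le G_{m-1}-\delta_m ,$$
the last step because $G_{m-1}\ge u_n$ and $\delta_m\le\varepsilon2^{-n}/32$. Hence $G_m=\max(G_{m-1},u_m)=G_{m-1}$ on $B_n$. So $g=\lim G_m$ exists and equals $G_n$ on the open ball $B_n$. It is $C^\infty$, and it is convex as a pointwise limit of convex functions.

For the bounds, induction gives $G_m\le\max_{i\le m}u_i+\sum_{i\le m}\delta_i$, so $g\le f-\frac\varepsilon2+\frac\varepsilon{16}\le f$. On $B_n$, $g=G_n\ge u_n\ge f-\alpha_n-\delta_n\ge f-\frac{3\varepsilon}4-\frac\varepsilon{32}\ge f-\varepsilon$. $\square$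

## 7. Tangent planes lifted by the distance to finite-dimensional subspaces

For case (a) we construct the function $h$ required by Lemma A. A function that has tangent planes from below and parabolas from above is a natural candidate: take countably many tangent planes and form smooth maxima. The difficulty is local finiteness. Near each point only finitely many of the planes may matter, or the limit need not be smooth.

A first attempt is as follows. Let $E_1\subset E_2\subset\cdots$ be finite-dimensional with dense union, let $P_k$ be the orthogonal projection onto $E_k$, and let $\tau_k(x)=\|x-P_kx\|$. Take tangent planes at a fine finite net in a large ball of $E_k$, raised by $c_k$, where $c_k\downarrow0$. The raising is meant to let one early level beat all late levels near a given $x$. The tangent plane at a point $z$ close to $P_kx$ may lie below the function at $x$ by about $\frac C2\tau_k(x)^2$, so one needs, for each $x$, some $k$ with $c_k$ larger than, say, $C\tau_k(x)^2$. No choice of $c_k$ achieves this on an infinite-dimensional space: if $E_k=\operatorname{span}(e_1,\dots,e_k)$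 for an orthonormal basis, the point $x$ with $x_{1}=0$ and $x_{k+1}=\sqrt{(c_k-c_{k+1})/C}$ for $k\ge1$ has $\tau_k(x)^2=\sum_{j>k}x_j^2=c_k/C$ for every $k$. The quadratic loss must be compensated by something that does not depend on $c_k$. If the function grows like $a\|x\|$, we can afford to add $\theta a\,\tau_k(x)$ to the planes of level $k$ and still stay below it. This gain is *linear* in $\tau_k(x)$, so it beats the quadratic loss as soon as $\tau_k(x)$ is small.

**Lemma B.** *Let $V$ be a separable Hilbert space and let $\phi:V\to\mathbb R$ be convex with $\phi(x)\ge a\|x\|-b$, $a>0$, $b\ge0$. Suppose that for some $C>0$ and each $z\in V$ there is $q_z$ with*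
$$\phi(z)+\langle q_z,x-z\rangle\le\phi(x)\le\phi(z)+\langle q_z,x-z\rangle+\tfrac C2\|x-z\|^2\quad\forall x.\tag{6}$$
*If $\phi$ is bounded on $B_R$, then for each $\delta>0$ there is a $C^\infty$ convex $h$ on $V$ with $h\le\phi$ on $V$ and $h\ge\phi-\delta$ on $B_R$.*

**Proof.** **Setup.** We fix the parameters and the building blocks. By (6), $\phi$ is continuous. Let $S=\sup_{B_R}|\phi|$, choose $\theta\in(0,1)$ with $\theta(S+b)\le\delta/2$, and choose $c_k>0$ with $c_k\downarrow0$ and $c_1\le\delta/4$. With $E_k,P_k,\tau_k$ as above, $\tau_k(x)\to0$ for each $x$, $\tau_k$ is $1$-Lipschitz, and $\tau_k(x)\le\|x\|$. Choose $\beta_k,\rho_k>0$ with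
$$\theta a\beta_k+\tfrac C2\rho_k^2\le\tfrac{c_k}2,$$
a finite $\rho_k$-net $Z_k\subset E_k$ of $\{z\in E_k:\|z\|\le k\}$, and $\nu_k=\sqrt{\tau_k^2+\beta_k^2}-\beta_k$. The function $\nu_k$ is a smoothed $\tau_k$: it is $C^\infty$ (as $\tau_k^2$ is a continuous quadratic form) and convex (a norm of an affine map, minus a constant), and $\tau_k-\beta_k\le\nu_k\le\tau_k$. For $z\in Z_k$ define the $C^\infty$ convex function
$$F_{k,z}(x)=(1-\theta)\big(\phi(z)+\langle q_z,x-z\rangle\big)+\theta\big(a\nu_k(x)-b\big)+c_k,$$
and put $\Phi=(1-\theta)\phi-\theta b$.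

**Upper bounds.** These keep everything below $\phi$, up to $c_k$. By the left half of (6), by $\nu_k\le\tau_k\le\|\cdot\|$, and by the growth of $\phi$,
$$F_{k,z}\le\Phi+\theta a\tau_k+c_k\le(1-\theta)\phi+\theta(a\|\cdot\|-b)+c_k\le\phi+c_k .\tag{7}$$

**Lower bound.** We show that at each $x$ some level exceeds $\Phi(x)$ by a definite amount. Let $x\in V$, $k\ge\|x\|$, and choose $z\in Z_k$ with $\|P_kx-z\|\le\rho_k$. By orthogonality $\|x-z\|^2\le\tau_k(x)^2+\rho_k^2$. By the right half of (6), $\phi(z)+\langle q_z,x-z\rangle\ge\phi(x)-\frac C2\|x-z\|^2$. Writing $\tau_k=\tau_k(x)$ and using $1-\theta\le1$,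
$$F_{k,z}(x)\ge\Phi(x)-\tfrac C2(\tau_k^2+\rho_k^2)+\theta a(\tau_k-\beta_k)+c_k\ge\Phi(x)+\tfrac{c_k}2+\tau_k\big(\theta a-\tfrac C2\tau_k\big).$$
Since $\tau_k(x)\to0$, the last term is nonnegative for large $k$. So there is $k=k(x)$ with
$$\max_{z\in Z_k}F_{k,z}(x)\ge\Phi(x)+\gamma,\qquad\gamma=c_k/2>0.\tag{8}$$

**Local domination.** Near $x$, this level beats all late levels. By (7) and the Lipschitz property of $\tau_m$,
$$F_{m,z}(y)\le\Phi(y)+\theta a\big(\tau_m(x)+\|x-y\|\big)+c_m .$$
Here $\Phi$ is continuous, $\tau_m(x)\to0$ and $c_m\to0$; also $\max_{z'\in Z_k}F_{k,z'}$ is continuous. Hence there are a neighborhood $W$ of $x$ and $m_0$ such that for $y\in W$, $m\ge m_0$, $z\in Z_m$,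
$$F_{m,z}(y)\le\Phi(x)+\tfrac\gamma4,\qquad\max_{z'\in Z_k}F_{k,z'}(y)\ge\Phi(x)+\tfrac{3\gamma}4 .\tag{9}$$

**Assembly.** We take smooth maxima of all the $F_{k,z}$. Enumerate them as $H_1,H_2,\dots$ with $k$ nondecreasing; this is possible because each $Z_k$ is finite, and the level tends to infinity along the enumeration. Take $\delta_j>0$ with $\sum\delta_j\le\delta/4$, and let $G_1=H_1$, $G_{j+1}=M_{\delta_{j+1}}(G_j,H_{j+1})$. Then $\max_{i\le j}H_i\le G_j\le\max_{i\le j}H_i+\delta/4$. Let $x,W,k,\gamma$ be as above. For all large $j$, level $k$ is exhausted before index $j$, the level of $H_{j+1}$ is at least $m_0$, and $\delta_{j+1}\le\gamma/2$. By (9), on $W$, $G_j-H_{j+1}\ge\gamma/2\ge\delta_{j+1}$, so $G_{j+1}=G_j$ on $W$ for all large $j$. Hence $h_0=\lim G_j$ exists, coincides near each point with some $G_j$, and so is $C^\infty$; it is convex. By (8) and (7),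
$$\Phi\le h_0\le\phi+c_1+\tfrac\delta4\le\phi+\tfrac\delta2 .$$
Put $h=h_0-\frac\delta2\le\phi$. On $B_R$, since $\Phi=\phi-\theta(\phi+b)$,
$$h\ge\Phi-\tfrac\delta2\ge\phi-\theta(S+b)-\tfrac\delta2\ge\phi-\delta.\qquad\square$$

## 8. Domains with relative interior: reduction to Lemma B

Assume (a). We remove a linear term to obtain linear growth, then regularize to obtain (6), and then apply Lemmas B and A.

**Step 1: linear growth.** Let $p$ be a relative interior point of $\operatorname{dom}f^*$, let $p+V$ be its closed affine hull ($V$ a closed subspace), and let $P$ be the orthogonal projection onto $V$. Since $f=f^{**}$ and $\operatorname{dom}f^*\subset p+V$,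
$$f(x)-\langle p,x\rangle=\sup_{w\in V}\big(\langle w,x\rangle-f^*(p+w)\big),$$
which depends only on $Px$, because $\langle w,x\rangle=\langle w,Px\rangle$. Thus $f(x)=\langle p,x\rangle+\psi(Px)$, where $\psi:V\to\mathbb R$, $\psi(v)=f(v)-\langle p,v\rangle$, is convex and bounded on bounded sets. The function $w\mapsto f^*(p+w)$ on $V$ is convex and lower semicontinuous, with $0$ in the interior of its domain, so it is continuous at $0$: there are $a>0$, $b\ge0$ with $f^*(p+w)\le b$ for $w\in V$, $\|w\|\le a$. Taking the supremum over these $w$ only,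
$$\psi(x)\ge a\|x\|-b\qquad(x\in V).$$

The instance named in (a) is covered: if $f(x)\ge\langle p,x\rangle+a\|x\|-b$ on $X$, then for $\|w\|\le a$ we have $f^*(p+w)\le\sup_x(\langle w,x\rangle-a\|x\|+b)\le b$, so $\operatorname{dom}f^*$ contains the ball of radius $a$ about $p$.

It suffices to approximate $\psi$ on $V$: if $\tilde g$ is $C^\infty$ and convex on $V$ with $\psi-\varepsilon\le\tilde g\le\psi$, then $g=\langle p,\cdot\rangle+\tilde g\circ P$ is $C^\infty$ and convex on $X$ with $f-\varepsilon\le g\le f$. We verify the hypothesis of Lemma A for $\psi$ on $V$. Fix $n,\delta$; from here on $B_n$ is the ball of $V$.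

**Step 2: make $\psi$ globally Lipschitz without changing it on $B_n$.** If $|\psi|\le K$ on $B_{n+1}$, $x\in B_n$, $q\in\partial\psi(x)$ and $\|e\|=1$, then $\langle q,e\rangle\le\psi(x+e)-\psi(x)\le2K$. So there is $L\ge a$ with $\|q\|\le L$ for all $q\in\partial\psi(x)$, $x\in B_n$. Put
$$\psi_n(x)=\inf_{y\in V}\big(\psi(y)+L\|x-y\|\big).$$
It is convex, as the infimum over $y$ of a function jointly convex in $(x,y)$, and $\psi_n\le\psi$ (take $y=x$). Since $L\ge a$,
$$\psi_n(x)\ge\inf_y\big(a\|y\|-b+a\|x-y\|\big)\ge a\|x\|-b ,$$
so $\psi_n$ is finite, and $L$-Lipschitz as an infimum of $L$-Lipschitz functions. Moreover $\psi_n=\psi$ on $B_n$: if $x\in B_n$ and $q\in\partial\psi(x)$, then for all $y$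
$$\psi(y)+L\|x-y\|\ge\psi(x)+\langle q,y-x\rangle+L\|x-y\|\ge\psi(x).$$

**Step 3: obtain (6).** For $\lambda>0$ put
$$\phi(x)=\min_{y\in V}\Big(\psi_n(y)+\tfrac1{2\lambda}\|x-y\|^2\Big).$$
The minimum is attained, because the function of $y$ is continuous, strongly convex and coercive on a Hilbert space. As before $\phi$ is convex, and $\phi\le\psi_n$. From $\psi_n(y)\ge\psi_n(x)-L\|x-y\|$ and $-Lt+\frac{t^2}{2\lambda}\ge-\frac{\lambda L^2}2$ we get
$$\psi_n-\tfrac{\lambda L^2}2\le\phi\le\psi_n .\tag{10}$$
So $\phi(x)\ge a\|x\|-\big(b+\frac{\lambda L^2}2\big)$, and $\phi$ is bounded on $B_n$, where $\psi_n=\psi$.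

Now we check (6) with $C=1/\lambda$. Let $\hat z$ be the minimizer for $z$ and $q_z=(z-\hat z)/\lambda$. Testing with $y=\hat z$,
$$\phi(z+h)\le\psi_n(\hat z)+\tfrac1{2\lambda}\|z+h-\hat z\|^2=\phi(z)+\langle q_z,h\rangle+\tfrac1{2\lambda}\|h\|^2 ,$$
which is the right half of (6). By convexity and this inequality for $-h$,
$$\phi(z+h)\ge2\phi(z)-\phi(z-h)\ge\phi(z)+\langle q_z,h\rangle-\tfrac1{2\lambda}\|h\|^2 .$$
So $\phi$ is differentiable at $z$ with gradient $q_z$. For $0<t\le1$, convexity gives
$$\phi(z+h)-\phi(z)\ge\frac{\phi(z+th)-\phi(z)}t\ge\langle q_z,h\rangle-\frac t{2\lambda}\|h\|^2 ,$$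
and $t\to0$ gives the left half of (6).

**Step 4: conclusion of (a).** Take $\lambda$ with $\lambda L^2\le\delta$ and apply Lemma B to $\phi$, with $R=n$, with $b+\frac{\lambda L^2}2$ in place of $b$, and with $\delta/2$ in place of $\delta$. This gives a $C^\infty$ convex $h\le\phi\le\psi_n\le\psi$ on $V$, and on $B_n$, by (10), $h\ge\phi-\frac\delta2\ge\psi_n-\delta=\psi-\delta$. Lemma A finishes case (a). $\blacksquare$

## 9. Compact domains, and approximation on a fixed ball

**Case (b).** Here finitely many tangent planes suffice on each ball. We verify the hypothesis of Lemma A for $f$. Fix $n,\delta$ and let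
$$D=\{(q,f^*(q)):q\in\partial f(x),\ x\in B_n\}\subset X\times\mathbb R .$$
Its first coordinates lie in the relatively compact set $\operatorname{dom}f^*$. Its second coordinates $f^*(q)=\langle q,x\rangle-f(x)$ are bounded, because $q$, $x$ and $f(x)$ are. So $D$ is totally bounded, and we can choose $(q_i,f^*(q_i))\in D$, $i\le N$, such that each $(q,f^*(q))\in D$ satisfies
$$n\|q-q_i\|+|f^*(q)-f^*(q_i)|\le\delta/2\quad\text{for some }i .$$
Let $A_i(x)=\langle q_i,x\rangle-f^*(q_i)$; then $A_i\le f$ by the definition of $f^*$. For $x\in B_n$ pick $q\in\partial f(x)$ and the corresponding $i$: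
$$f(x)=\langle q,x\rangle-f^*(q)=A_i(x)+\langle q-q_i,x\rangle-\big(f^*(q)-f^*(q_i)\big)\le A_i(x)+\tfrac\delta2 .$$
So $\max_iA_i\le f$ on $X$ and $\max_iA_i\ge f-\frac\delta2$ on $B_n$. Combine $A_1,\dots,A_N$ by successive smooth maxima with total error at most $\delta/2$ and subtract $\delta/2$. The result is a $C^\infty$ convex $h$ with $\max_iA_i-\frac\delta2\le h\le\max_iA_i$, hence $h\le f$ on $X$ and $h\ge f-\delta$ on $B_n$. Lemma A applies. $\blacksquare$

**Balls.** Let $f$ be any convex function on $X$ bounded on bounded sets, and let $R>0$. We change $f$ outside $B_R$ so that (a) holds. Choose $c$ with $R-c\le\inf_{B_R}f$, and let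
$$\bar f=\max(f,\|\cdot\|-c).$$
It is convex and bounded on bounded sets. Since $\bar f(x)\ge\|x\|-c$, it satisfies (a) with $p=0$, $a=1$, $b=c$. On $B_R$ we have $\|x\|-c<R-c\le f(x)$, so $\bar f=f$ there. Case (a) gives, for each $\varepsilon>0$, a $C^\infty$ convex $g$ on all of $X$ with $\bar f-\varepsilon\le g\le\bar f$, hence $f-\varepsilon\le g\le f$ on $B_R$. This completes the proof of Theorem 3. $\blacksquare$

For $f=\|\cdot\|_1$ on $L_2$ one sees here how these $g$ avoid Theorem 1. They satisfy $g\ge\|\cdot\|_2-c-\varepsilon$, and along $x=T^{1/2}1_S$ with $|S|=1/T^{3}$ multiplied by a scalar $\Lambda$ we have $\|\Lambda x\|_2=\Lambda/T$ and $\|\Lambda x\|_1=\Lambda T^{-5/2}$. With $\Lambda=T^2$ and $T\to\infty$, the first tends to infinity while the second tends to $0$. So $g\le f+C$ fails for every constant $C$.
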